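# Irreducible modules of finite Morley rank over simple Lie algebras in characteristic $p$

## 1. Four theorems: linearity holds, up to twisted tensor products

**Hypotheses (H).** $\mathbb K$ is an algebraically closed field of characteristic $p>0$. $\mathfrak g$ is a finite-dimensional simple $\mathbb K$-Lie algebra, where *simple* means non-abelian with no $\mathbb K$-ideals other than $0$ and $\mathfrak g$. $V\ne 0$ is an elementary abelian $p$-group and a *Lie ring module* for $\mathfrak g$: each $x\in\mathfrak g$ acts as an additive endomorphism $\rho(x)$ of $V$, the map $\rho$ is additive, and $\rho([x,y])=\rho(x)\rho(y)-\rho(y)\rho(x)$. The field $\mathbb K$, the Lie ring $\mathfrak g$, the group $V$ and the action are definable in one structure of finite Morley rank. The action is *faithful* ($\rho$ is injective) and *irreducible*: $V$ has no definable $\mathfrak g$-invariant subgroup other than $0$ and $V$.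

"Definable" means definable with parameters, and interpretable sets are allowed. We write $\operatorname{rk}$ for Morley rank. Note that (H) does not say that scalar multiplication on $\mathfrak g$ is definable. When we want that, we say so:

**Hypothesis (S).** The field $\mathbb K$ and the map $\mathbb K\times\mathfrak g\to\mathfrak g$, $(\lambda,x)\mapsto\lambda x$, are definable.

Put
$$C=\{c\in\operatorname{End}(V,+): c\,\rho(x)=\rho(x)\,c\ \text{ for all }x\in\mathfrak g\}.$$
Elements of $C$ are not assumed definable. A *compatible $\mathbb K$-structure* on $V$ is a $\mathbb K$-vector space structure on $(V,+)$ for which every $\rho(x)$ is $\mathbb K$-linear.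

**Definition (twisted tensor products).** For $\theta\in\operatorname{Aut}(\mathbb K)$ and a matrix $a$, let $\theta(a)$ be $\theta$ applied to every entry. Let $F(\lambda)=\lambda^p$. Given $\theta_1,\dots,\theta_m\in\operatorname{Aut}(\mathbb K)$ and $\mathbb K$-linear representations $\pi_j:\mathfrak g\to\mathfrak{gl}_{n_j}(\mathbb K)$, let $V(\theta,\pi)=\mathbb K^{n_1}\otimes_{\mathbb K}\cdots\otimes_{\mathbb K}\mathbb K^{n_m}$ with the action
$$\rho(x)=\sum_{j=1}^m\rho_j(x),\qquad \rho_j(x)=1\otimes\cdots\otimes\theta_j(\pi_j(x))\otimes\cdots\otimes1. \tag{1}$$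

Each $\rho_j$ is additive and bracket-preserving, because $\theta_j$ applied entrywise is a ring automorphism of $M_{n_j}(\mathbb K)$. It satisfies $\rho_j(\lambda x)=\theta_j(\lambda)\rho_j(x)$. The images of different $\rho_j$ commute, so $\rho$ preserves brackets, and $V(\theta,\pi)$ is a Lie ring module.

**Theorem A.** Under (H), $C$ is a definable field acting definably on $V$, $\dim_CV<\infty$, and $C\cong\mathbb K$. Hence $V$ has a compatible finite-dimensional $\mathbb K$-vector space structure. Under (S) it can be chosen definable.

**Theorem B.** Let $n\ge3$, $p\nmid n$, $\mathfrak g=\mathfrak{sl}_n(\mathbb K)$, $V=\mathbb K^n\otimes_{\mathbb K}\mathbb K^n$, $\rho(x)=x\otimes1+1\otimes F(x)$. All of (H) holds in the pure field $\mathbb K$, and $\rho$ is not $\mathbb K$-linear for any compatible $\mathbb K$-structure on $V$.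

**Theorem C.** Let $\mathfrak g$ be finite-dimensional simple over $\mathbb K$.

- (a) Under (H), $V\cong V(\theta,\pi)$ as Lie ring modules, for some $m\ge1$, pairwise distinct $\theta_1=\mathrm{id},\theta_2,\dots,\theta_m\in\operatorname{Aut}(\mathbb K)$, and irreducible non-zero $\mathbb K$-linear representations $\pi_j$. Under (S), the $\theta_j$ and the isomorphism are definable.
- (b) Conversely, let $\mathbb K$ and pairwise distinct $\theta_1,\dots,\theta_m\in\operatorname{Aut}(\mathbb K)$ be definable in a structure of finite Morley rank (for example distinct powers of $F$ in the pure field), and let the $\pi_j$ be irreducible and non-zero. Then $V(\theta,\pi)$ satisfies (H), and $C=\mathbb K\cdot1$.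
- (c) For modules as in (b), $V(\theta,\pi)\cong V(\theta',\pi')$ as Lie ring modules if and only if $m=m'$ and there are $\psi\in\operatorname{Aut}(\mathbb K)$ and $s\in S_m$ with $\theta'_j=\psi\theta_{s(j)}$ and $\pi'_j\cong\pi_{s(j)}$ for all $j$.
- (d) There is a compatible $\mathbb K$-structure on $V$ for which $\rho:\mathfrak g\to\mathfrak{gl}_{\mathbb K}(V)$ is $\mathbb K$-linear if and only if $m=1$. In particular every $\mathfrak g$ has a module satisfying (H) for which this fails, for example the one with $\theta=(\mathrm{id},F)$ and $\pi=(\mathrm{ad},\mathrm{ad})$.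
- (e) In (a), $\operatorname{rk}V=\dfrac{\operatorname{rk}\mathfrak g}{\dim\mathfrak g}\prod_jn_j$. Let $\delta\ge2$ be the least dimension of an irreducible non-zero $\mathbb K$-linear representation of $\mathfrak g$. If $\operatorname{rk}V<\delta^2\operatorname{rk}\mathfrak g/\dim\mathfrak g$, then $\rho$ is $\mathbb K$-linear for some compatible structure. This bound is sharp.

**Theorem D.** Let $\mathfrak g$ be any non-abelian finite-dimensional $\mathbb K$-Lie algebra satisfying (S) and acting definably, faithfully and irreducibly on an elementary abelian $p$-group $V\ne0$ of finite Morley rank. Then $C$ is definably isomorphic to $\mathbb K$, and $\dim_CV<\infty$. So $V$ has a definable compatible finite-dimensional $\mathbb K$-structure.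

## 2. Compatible structures, twists, and small modules

The theorems answer two questions whose source is the paper of Adrien Deloro and Jules Tindzogho Ntsiri, "Simple Lie rings of Morley rank 4", arXiv:2309.12465 (2023). We are given a module which is only a *group*, on which $\mathfrak g$ acts only *additively*. The questions are:

- (i) Is $V$ a finite-dimensional $\mathbb K$-vector space on which $\mathfrak g$ acts by $\mathbb K$-linear maps?
- (ii) Can this be done so that moreover $x\mapsto\rho(x)$ is itself $\mathbb K$-linear, so that $\mathfrak g$ is a $\mathbb K$-Lie subalgebra of $\mathfrak{gl}_{\mathbb K}(V)$?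

By Theorem A, (i) is true. By Theorem B, (ii) is false; by Theorem C it fails for suitable modules over every $\mathfrak g$, and holds for $V$ exactly when $V$ has one tensor factor.

Both questions are about $C$. In a compatible structure, multiplication by $\lambda$ is an additive endomorphism of $V$ that commutes with every $\rho(x)$. So a compatible structure *is* a unital ring homomorphism $\sigma:\mathbb K\to C$, with $\lambda\cdot v=\sigma(\lambda)v$. Question (i) asks for such a $\sigma$ with $V$ finite-dimensional. Question (ii) asks in addition that $\rho(\lambda x)=\sigma(\lambda)\rho(x)$.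

**Example 1 (no twist).** Let $\mathfrak g=\mathfrak{sl}_n(\mathbb K)$ act on $\mathbb K^n$. The ring generated by the action contains $\lambda E_{ij}$ for $i\ne j$, hence $\lambda E_{ij}\cdot E_{ji}=\lambda E_{ii}$, hence all of $M_n(\mathbb K)$. So an element of $C$ commutes with all scalars, is therefore $\mathbb K$-linear, and is central in $M_n(\mathbb K)$: $C=\mathbb K\cdot1$. Here (i) and (ii) hold.

**Example 2 (one twist).** Let $\mathfrak{sl}_n(\mathbb K)$ act on $\mathbb K^n$ by $\rho(x)=F(x)$. For the usual structure, $\rho(\lambda x)=\lambda^p\rho(x)$, so $\rho$ is not $\mathbb K$-linear. But for $\lambda*v=\lambda^pv$ we get $\rho(\lambda x)=\lambda*\rho(x)$. A single twist can be absorbed into $V$; this is why (ii) says "for *some* compatible structure".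

**Example 3 (two equal twists).** On $\mathbb K^n\otimes\mathbb K^n$ with $n\ge2$, let $x$ act as $x\otimes1+1\otimes x$. This commutes with the flip $u\otimes v\mapsto v\otimes u$, so the vectors fixed by the flip form an invariant subspace. It contains $e_1\otimes e_1$ and not $e_1\otimes e_2$. The module is not irreducible: distinctness of the $\theta_j$ in Theorem C is needed.

**Example 4 (two distinct twists).** The module of Theorem B is $V(\theta,\pi)$ with $\theta=(\mathrm{id},F)$ and $\pi_1=\pi_2$ the natural representation. By Theorem C(c) with $\psi=F$, it is isomorphic to the module with $\theta'=(F,F^2)$: one can absorb one twist globally, but not two different ones. This is the reason for the normalization $\theta_1=\mathrm{id}$ in C(a).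

**Example 5 (ranks).** Let $p$ be odd and $\mathfrak g=\mathfrak{sl}_2(\mathbb K)$ in the pure field, with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$. It is simple: let $0\ne x=ae+bh+cf$ lie in an ideal. If $c\ne0$ then $[e,[e,x]]=-2ce$; if $c=0\ne b$ then $[e,x]=-2be$; otherwise $x=ae$. So $e$ is in the ideal, then $h=[e,f]$, then $f$. Here $\operatorname{rk}\mathfrak g=\dim\mathfrak g=3$ and $\delta=2$ (the natural module). By C(e), linearity of $\rho$ is guaranteed when $\operatorname{rk}V<4$, and the rank $4$ module $\mathbb K^2\otimes\mathbb K^2$ with $\rho(x)=x\otimes1+1\otimes F(x)$ is a counterexample.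

## 3. Facts about groups of finite Morley rank

The following are standard; see Borovik–Nesin, *Groups of Finite Morley Rank*, OUP 1994, Chapters 4, 5, 8, and Poizat, *Stable Groups*, AMS 2001. The example to keep in mind is the pure field $\mathbb K$: definable subsets of $\mathbb K^n$ are the constructible ones, Morley rank is dimension, and $\operatorname{rk}\mathbb K^n=n$. Below, $G$ is a group definable in a structure of finite Morley rank.

- (F1) $G$ has a smallest definable subgroup $G^\circ$ of finite index. $G$ is *connected* if $G=G^\circ$. Definable homomorphic images of connected groups are connected, and a finite sum of connected definable subgroups of an abelian group is connected. A non-trivial connected group is infinite.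
- (F2) For definable $H\le G$, $\operatorname{rk}H<\operatorname{rk}G$ if and only if $[G:H]$ is infinite. Definable subgroups satisfy the descending chain condition. A proper definable subgroup of a connected group has smaller rank.
- (F3) (Macintyre 1971; Cherlin 1978) An infinite definable division ring is an algebraically closed commutative field.
- (F4) A definable vector space $W$ over an infinite definable field $L$ has $\dim_LW\le\operatorname{rk}W$: in a chain $0<Lw_1<Lw_1+Lw_2<\cdots$ with independent $w_i$, all indices are infinite, so by (F2) the rank goes up each time. Hence if $L_0\subseteq L$ is a definable algebraically closed subfield of a definable field, then $L$ is finite-dimensional, hence algebraic, over $L_0$, and $L_0=L$.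
- (F5) $\operatorname{rk}(L^d)=d\operatorname{rk}L$ for a definable field $L$. This is used only in Theorem C(e).

*Example for (F1).* In the pure field, $(\mathbb K,+)$ is connected: a definable subset of $\mathbb K$ is finite or cofinite, and a subgroup of finite index is infinite, hence cofinite, hence it has no second coset.

We use one consequence of (F1) repeatedly: a connected definable subgroup $H\le G$ lies in $G^\circ$, since $H\cap G^\circ$ is definable of finite index in $H$.

From algebra we use Schur's lemma, Jacobson's density theorem, Wedderburn's little theorem (finite division rings are fields), Burnside's theorem (a unital algebra of matrices over an algebraically closed field acting irreducibly is the full matrix algebra), Engel's theorem, and Dedekind's theorem (distinct field embeddings $k\to k'$ are linearly independent over $k'$).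

## 4. Two twists on $\mathfrak{sl}_n$: proof of Theorem B

This computation needs none of the theory, so we do it first. Let $n\ge3$ and $p\nmid n$; for example $n=p+1$.

**Step 1: $\mathfrak{sl}_n(\mathbb K)$ is simple.** This step checks the hypothesis on $\mathfrak g$. Let $0\ne x\in I$, with $I$ an ideal.

Suppose $x_{ji}\ne0$ for some $i\ne j$, and pick $k\ne i,j$. Since $E_{ij}E_{ik}=E_{ik}E_{ij}=0$,
$$[E_{ij},[E_{ik},x]]=-E_{ij}xE_{ik}-E_{ik}xE_{ij}=-x_{ji}E_{ik}-x_{ki}E_{ij}\in I .$$
Bracketing with $E_{kj}$ on the right gives $-x_{ji}E_{ij}$, because $E_{ik}E_{kj}=E_{ij}$ and the products $E_{ij}E_{kj}$, $E_{kj}E_{ik}$, $E_{kj}E_{ij}$ vanish. So $E_{ij}\in I$.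

Suppose instead that $x$ is diagonal. It is not scalar, since its trace is $0$ and $p\nmid n$. So for some $i\ne j$, $[x,E_{ij}]=(x_{ii}-x_{jj})E_{ij}\ne0$, and $E_{ij}\in I$.

Now $[E_{ij},E_{jk}]=E_{ik}$ changes the column and $[E_{ki},E_{ij}]=E_{kj}$ changes the row, for $k\ne i,j$. From $E_{ij}$ we get all $E_{ib}$ with $b\ne i$, then all $E_{ab}$ with $b\ne i$, $a\ne b$. Finally, for $a\ne i$ choose $c\ne a,i$ (possible as $n\ge3$): $[E_{ac},E_{ci}]=E_{ai}$. So all $E_{ab}$ with $a\neq b$ lie in $I$, hence so do $[E_{ab},E_{ba}]=E_{aa}-E_{bb}$, and $I=\mathfrak{sl}_n(\mathbb K)$. The algebra is clearly non-abelian.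

**Step 2: the easy hypotheses.** This step checks definability and faithfulness. Everything, (S) included, is definable in the pure field $\mathbb K$, which has Morley rank $1$; $V\cong\mathbb K^{n^2}$ is an elementary abelian $p$-group; $\rho$ is additive and preserves brackets by the remark after (1). If $\rho(x)=0$ then $x\otimes1=-1\otimes F(x)$. The right side commutes with $M_n\otimes1$, so $x$ is central in $M_n(\mathbb K)$, i.e. scalar, hence $0$ since its trace is $0$ and $p\nmid n$.

**Step 3: the ring generated by $\rho(\mathfrak g)$ is $\operatorname{End}_{\mathbb K}(V)$.** This gives irreducibility, and later it computes $C$. Let $R_+$ be the additive span of the non-empty products of elements of $\rho(\mathfrak g)$. It is not obviously closed under $\mathbb K$, so we proceed in three stages.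

First, its $\mathbb K$-span $\mathbb KR_+$, which is a $\mathbb K$-algebra, is everything. For $\lambda\notin\mathbb F_p$,
$$\rho(\lambda x)-\lambda\rho(x)=(\lambda^p-\lambda)\,1\otimes F(x).$$
With $x=E_{ij}$, $i\ne j$, we find $1\otimes E_{ij}\in\mathbb KR_+$, then $E_{ij}\otimes1\in\mathbb KR_+$. Since $E_{ij}E_{ji}=E_{ii}$, both $1\otimes M_n$ and $M_n\otimes1$ lie in $\mathbb KR_+$, so $\mathbb KR_+=\operatorname{End}_{\mathbb K}(V)$.

Second, let $P=\{r\in\operatorname{End}_{\mathbb K}(V):\mathbb Kr\subseteq R_+\}$. It is a $\mathbb K$-subspace. If $r\in P$ and $s\in R_+$, then $\mathbb Ksr=s\mathbb Kr\subseteq R_+$ and likewise $\mathbb Krs\subseteq R_+$. So $P$ is stable under multiplication by $R_+$ on both sides, hence by $\mathbb KR_+$: it is a two-sided ideal of $\operatorname{End}_{\mathbb K}(V)$.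

Third, $P\ne0$. With $E=E_{12}$ we have $E^2=0$ and $F(E)=E$, so
$$\rho(\lambda E)\rho(E)=(\lambda E\otimes1+\lambda^p1\otimes E)(E\otimes1+1\otimes E)=(\lambda+\lambda^p)\,E\otimes E .$$
As $\mathbb K$ is algebraically closed, $\lambda\mapsto\lambda+\lambda^p$ is onto $\mathbb K$, so $E\otimes E\in P$. As $\operatorname{End}_{\mathbb K}(V)$ is a simple ring, $P=\operatorname{End}_{\mathbb K}(V)$, and $R_+=\operatorname{End}_{\mathbb K}(V)$.

An invariant subgroup is $R_+$-invariant, and $\operatorname{End}_{\mathbb K}(V)v=V$ for $v\ne0$. So $V$ has no invariant subgroups, definable or not, except $0$ and $V$.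

**Step 4: no compatible structure makes $\rho$ linear.** An element of $C$ commutes with $\operatorname{End}_{\mathbb K}(V)$; so it commutes with scalars, is $\mathbb K$-linear, and is central: $C=\mathbb K\cdot1$. A compatible structure is thus a unital ring homomorphism $\sigma:\mathbb K\to\mathbb K$. If $\rho$ were linear for it, then $\rho(\lambda E)=\sigma(\lambda)\rho(E)$, i.e.
$$\lambda\,E\otimes1+\lambda^p\,1\otimes E=\sigma(\lambda)\,(E\otimes1+1\otimes E).$$
Since $E\otimes1$ and $1\otimes E$ are linearly independent, $\lambda=\sigma(\lambda)=\lambda^p$ for all $\lambda\in\mathbb K$, which is false. This proves Theorem B. $\blacksquare$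

## 5. Transporting scalars fails; the centralizer $C$

How should one prove (i)? The scalars sit in $\mathfrak g$, so the first attempt is to transport them to $V$ by the rule
$$\lambda\cdot\rho(x)v:=\rho(\lambda x)v .$$
This is not well defined in general, and the module of Theorem B shows where it breaks. Take $E=E_{12}$ and the standard basis vectors $e_1,e_2$. Then
$$\rho(\lambda E)(e_2\otimes e_1)=\lambda\,e_1\otimes e_1,\qquad \rho(\lambda E)(e_1\otimes e_2)=\lambda^p\,e_1\otimes e_1 .$$
For $\lambda=1$ both equal $e_1\otimes e_1$. So the rule asks $\lambda\cdot(e_1\otimes e_1)$ to be both $\lambda\,e_1\otimes e_1$ and $\lambda^pe_1\otimes e_1$. The structure required by (i) exists there, but the action of scalars on $\mathfrak g$ does not directly produce it.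

So we look for the field where it must be, in $C$. Let $R$ be the unital subring of $\operatorname{End}(V,+)$ generated by $\rho(\mathfrak g)$. Every element of $R$ is a definable endomorphism, and $C=\operatorname{End}_R(V)$. We first collect what comes cheaply.

**Lemma 0.** (a) If $\mathfrak g$ is simple, every additive subgroup $I\ne0$ of $\mathfrak g$ with $[\mathfrak g,I]\subseteq I$ equals $\mathfrak g$. (b) If $\mathfrak g$ is simple with $(\mathfrak g,+,[\,,])$ definable in a structure of finite Morley rank, or if $\mathfrak g$ is finite-dimensional satisfying (S) in such a structure, then $(\mathfrak g,+)$ is connected.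

*Proof.* (a) Let $[\mathfrak g,I]$ be the additive span of the brackets. It is a $\mathbb K$-subspace since $\lambda[x,i]=[\lambda x,i]$. It is an ideal since $[\mathfrak g,[\mathfrak g,I]]\subseteq[\mathfrak g,I]$. It is non-zero: the centre $Z(\mathfrak g)$ is an ideal, not $\mathfrak g$, so $Z(\mathfrak g)=0$. Hence $\mathfrak g=[\mathfrak g,I]\subseteq I$.

(b) Let $\mathfrak g$ be simple. It is infinite, so $\mathfrak g^\circ\ne0$. For $x\in\mathfrak g$, $\operatorname{ad}x(\mathfrak g^\circ)$ is connected, hence contained in $\mathfrak g^\circ$. Apply (a). Under (S), $\lambda\mathfrak g^\circ$ is definable and connected, so it is contained in $\mathfrak g^\circ$. So $\mathfrak g^\circ$ is a $\mathbb K$-subspace of finite index; the quotient is a finite $\mathbb K$-vector space, hence $0$ as $\mathbb K$ is infinite. $\square$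

From here to the end of Section 6, $\mathfrak g\ne0$ is *any* finite-dimensional $\mathbb K$-Lie algebra, with $(\mathfrak g,+,[\,,])$ definable and $(\mathfrak g,+)$ connected, acting definably, faithfully and irreducibly on the elementary abelian $p$-group $V\ne0$ of finite Morley rank. This generality is needed for Theorem D. For simple $\mathfrak g$ only the definability of the Lie ring, of $V$, and of the action is used.

**Lemma 1.** (a) For each $v\ne0$ there are $r_1,\dots,r_k\in R$ with $V=\sum_ir_i\rho(\mathfrak g)v$. So $V$ is connected and infinite, and is a simple $R$-module in the abstract sense. (b) $C$ is a definable division ring acting definably on $V$.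

*Proof.* **Step 1: filling $V$ from one vector.** The goal is (a): irreducibility is only about definable subgroups, and we build a definable one by hand. The subgroup $\{u:\rho(\mathfrak g)u=0\}$ is definable and invariant, and is not $V$ by faithfulness. So it is $0$. Let $v\ne0$. Then $\rho(\mathfrak g)v$ is non-zero, definable and connected, being the image of $\mathfrak g$ under $x\mapsto\rho(x)v$. All finite sums $\sum r_i\rho(\mathfrak g)v$ with $r_i\in R$ are definable and connected. Choose one, $U$, of maximal rank. For $r\in R$, $U+r\rho(\mathfrak g)v$ is connected, contains $U$, and has the same rank, so it equals $U$ by (F2). With $r=1$: $\rho(\mathfrak g)v\subseteq U$, so $U\ne0$. With $r=\rho(x)r_i$: $\rho(x)U\subseteq U$. By irreducibility $U=V$. So $V$ is connected, and infinite by (F1). Finally $Rv\supseteq U=V$ for every $v\ne0$, which is abstract simplicity.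

**Step 2: $C$ is parametrized by a definable subset of $V$.** The goal is (b). $C$ is a division ring by Schur's lemma. Fix $v\ne0$ and $r_i$ as in (a). For $w\in V$ put
$$\Gamma_w=\Big\{\Big(\sum_ir_i\rho(x_i)v,\ \sum_ir_i\rho(x_i)w\Big):x_1,\dots,x_k\in\mathfrak g\Big\}\le V^2 .$$
These subgroups are uniformly definable in $w$, and each projects onto the first coordinate. Let $W$ be the definable set of those $w$ for which $\Gamma_w$ is the graph of a map $f_w$ commuting with all $\rho(x)$ and with $f_w(v)=w$. As $\Gamma_w$ is a subgroup, $f_w$ is additive, so $f_w\in C$. Conversely let $c\in C$ and $w=cv$. Then $\sum r_i\rho(x_i)w=c\sum r_i\rho(x_i)v$, so $\Gamma_w$ is contained in the graph of $c$; having surjective first projection, it equals that graph. So $w\in W$ and $f_w=c$. Hence $w\mapsto f_w$ is a bijection $W\to C$ with inverse $c\mapsto cv$, and $(w,u)\mapsto f_w(u)$ is definable. Since $f_w+f_{w'}$ sends $v$ to $w+w'$, and $f_wf_{w'}$ sends $v$ to $f_w(w')$, the ring operations are definable on $W$. $\square$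

If $C$ is infinite, (F3) makes it an algebraically closed field and (F4) makes $V$ finite-dimensional over it. But nothing so far excludes that $C$ is *finite*, and simplicity of $V$ as an $R$-module cannot exclude it: for an infinite-dimensional $\mathbb F_p$-space $V$ and $R=\operatorname{End}(V)$, $V$ is simple, infinite, and $\operatorname{End}_R(V)=\mathbb F_p$. The rank of $V$ and the field $\mathbb K$ inside $\mathfrak g$ must enter.

## 6. $C$ is infinite: counting weights

To see what to count, take $p$ odd, $\mathfrak g=\mathfrak{sl}_2(\mathbb K)$ and $V(\theta,\pi)$ with $m$ distinct twists and all $\pi_j$ natural. The operators $\rho(\lambda h/2)$, $\lambda\in\mathbb K$, commute, and their simultaneous eigenvalues on tensors of basis vectors are the functions $\lambda\mapsto\frac12\sum_j\pm\theta_j(\lambda)$. By Dedekind these are $2^m$ different functions: every twist doubles the number of weights. If $C$ were finite, we will see that after extending scalars from $\mathbb F_p$ to $\overline{\mathbb F_p}$ a fixed proportion of the $N$ embeddings $\mathbb F_{p^N}\to\overline{\mathbb F_p}$ behave as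 twists on one simple piece of the module. That yields exponentially many weights in $N$. On the other hand, commuting idempotents of $R$ cut $V$ into infinite definable pieces, and there can be at most $\operatorname{rk}V$ of these; this will allow only linearly many weights.

**Lemma 2.** $C$ is infinite. Consequently, by (F3) and (F4), $L:=C$ is a definable algebraically closed field of characteristic $p$, $\dim_LV<\infty$, and $\rho(\mathfrak g)\subseteq\mathfrak{gl}_L(V)$.

*Proof.* If $Z(\mathfrak g)\ne0$, then $\rho(Z(\mathfrak g))\subseteq C$ is infinite and we are done. So let $Z(\mathfrak g)=0$. A non-zero nilpotent Lie algebra has non-zero centre, so $\mathfrak g$ is not nilpotent, and by Engel's theorem there is $x\in\mathfrak g$ with $D=\operatorname{ad}x$ not nilpotent. **Suppose $C$ is finite.** By Wedderburn it is a field, with $|C|=p^c$ elements. Put $n=\operatorname{rk}V$.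

**Step 1: a derivation $H\ne0$, diagonalizable with eigenvalues in $\mathbb F_p$.** We want an operator with eigenvalues in $\mathbb F_p$, so that it equals its own $p$-th power, and we want it to be built from $p$-power iterates of $D$, so that it can later be lifted to $R$.

Take $k$ with $p^k\ge\dim\mathfrak g$ and let $D=D_s+D_n$ be the Jordan decomposition. Then $E_0:=D^{p^k}=D_s^{p^k}+D_n^{p^k}=D_s^{p^k}$ is diagonalizable, and non-zero since $D$ is not nilpotent. Let $\gamma_1,\dots,\gamma_l$ ($l\ge1$) be an $\mathbb F_p$-basis of the $\mathbb F_p$-span of the eigenvalues of $E_0$.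

The $\mathbb K$-linear map $\mathbb K^l\to\mathbb K^l$ sending $(a_0,\dots,a_{l-1})$ to $(f(\gamma_j))_j$, where $f=\sum_{i<l}a_iX^{p^i}$, is injective: $f$ is an additive polynomial, so if it vanishes at all $\gamma_j$, it vanishes on their $\mathbb F_p$-span, which has $p^l$ points, while its degree is at most $p^{l-1}$; so $f=0$. Hence the map is bijective. Choose $f$ with $f(\gamma_1)=1$ and $f(\gamma_j)=0$ for $j>1$, and put
$$H=f(E_0)=\sum_{i<l}a_iD^{p^{k+i}} .$$
By the Leibniz formula $D^p[y,z]=\sum_i\binom pi[D^iy,D^{p-i}z]=[D^py,z]+[y,D^pz]$, the $p$-th power of a derivation is a derivation. So $H$ is a $\mathbb K$-linear derivation. It is diagonalizable; its eigenvalue on the $\gamma$-eigenspace of $E_0$ is $f(\gamma)$, the $\gamma_1$-coordinate of $\gamma$, an element of $\mathbb F_p$. Not all these coordinates are $0$, since the eigenvalues span $\gamma_1$. So $H\ne0$ and $H^p=H$.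

Write $\mathfrak g=\bigoplus_{a\in\mathbb F_p}\mathfrak g_a$ for the eigenspaces of $H$. As $H$ is a derivation, $[\mathfrak g_a,\mathfrak g_b]\subseteq\mathfrak g_{a+b}$. Let
$$I=\sum_{a\ne0}\mathfrak g_a+\sum_{a\ne0}[\mathfrak g_a,\mathfrak g_{-a}].$$
This is a $\mathbb K$-subspace, non-zero as $H\ne0$, and it is an ideal: $\mathfrak g_0$ normalizes each summand (by Jacobi for the second kind); and for $b\ne0$, $[\mathfrak g_b,\mathfrak g_a]$ with $a\ne0$ lies in $\mathfrak g_{a+b}$ if $a+b\ne0$ and is one of the second summands if $a=-b$, while $[\mathfrak g_b,[\mathfrak g_a,\mathfrak g_{-a}]]\subseteq[\mathfrak g_b,\mathfrak g_0]\subseteq\mathfrak g_b$.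

(For $\mathfrak{sl}_2$, $p$ odd, $x=\mu h$ with $\mu\ne0$: $E_0$ has eigenvalues $0,\pm(2\mu)^{p^k}$, $l=1$, and with $\gamma_1=(2\mu)^{p^k}$ we get $He=e$, $Hf=-f$, $Hh=0$, $I=\mathfrak g$.)

**Step 2: lifting $\lambda H$ to $R$.** We need elements of $R$ whose commutator with $\rho(y)$ is $\rho(\lambda Hy)$. For $\lambda\in\mathbb K$ put
$$h(\lambda)=\sum_{i<l}\rho\big((\lambda a_i)^{1/p^{k+i}}x\big)^{p^{k+i}}\in R .$$
All $\rho(\mu x)$ commute with one another, so all $h(\lambda)$ do. In an associative ring of characteristic $p$, left and right multiplication by $u$ commute, so $(\operatorname{ad}u)^{p^j}=\operatorname{ad}(u^{p^j})$. Therefore $[\rho(\mu x)^{p^j},\rho(y)]=\rho\big((\operatorname{ad}\mu x)^{p^j}y\big)=\rho(\mu^{p^j}D^{p^j}y)$, and summing,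
$$[h(\lambda),\rho(y)]=\rho(\lambda Hy)\qquad(\lambda\in\mathbb K,\ y\in\mathfrak g). \tag{2}$$

**Step 3: the finiteness of $C$ makes the $h(\lambda)$ algebraic.** This is where we use that $C$ is finite. Let $M\ge1$ be arbitrary and put
$$N=cM,\qquad q=p^N,\qquad \mathbb F_q\subseteq\mathbb K,\qquad Q=q^p=p^{pN}.$$
Let $\lambda\in\mathbb F_q$. Iterating (2) $q$ times, and using $\lambda^q=\lambda$ and $H^q=H$,
$$[h(\lambda)^q,\rho(y)]=\rho\big((\lambda H)^qy\big)=\rho(\lambda^qH^qy)=\rho(\lambda Hy)=[h(\lambda),\rho(y)].$$
So $c_\lambda:=h(\lambda)^q-h(\lambda)\in C$. Since $|C|=p^c$ and $c\mid N$, $c_\lambda^q=c_\lambda$. As $c_\lambda$ commutes with $h(\lambda)\in R$, induction gives $h(\lambda)^{q^j}=h(\lambda)+jc_\lambda$: indeed $(h(\lambda)+jc_\lambda)^q=h(\lambda)^q+jc_\lambda=h(\lambda)+(j+1)c_\lambda$. For $j=p$,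
$$h(\lambda)^Q=h(\lambda)\qquad(\lambda\in\mathbb F_q). \tag{3}$$

**Definition (weights).** Let $\Omega=\overline{\mathbb F_p}$ and $\tilde V=V\otimes_{\mathbb F_p}\Omega$. A *weight* is a function $w:\mathbb F_q\to\Omega$ for which some $u\ne0$ in $\tilde V$ satisfies $(h(\lambda)\otimes1)u=w(\lambda)u$ for all $\lambda\in\mathbb F_q$. Such $u$ is a *weight vector*.

**Step 4: there are at most $npN$ weights.** This is the upper bound; it uses the rank. Let $\mathcal E\subseteq R$ be the unital subring generated by $h(\mathbb F_q)$. It is a commutative $\mathbb F_p$-algebra generated by finitely many elements satisfying (3), so it is finite. As $e\mapsto e^Q$ is a ring homomorphism fixing the generators, $e^Q=e$ for all $e\in\mathcal E$. So $\mathcal E$ has no nilpotents, and $\mathcal E\cong\prod_{i=1}^t\mathbb F_{p^{d_i}}$, where $d_i$ divides $pN$ because all elements satisfy $e^Q=e$; so $d_i\le pN$.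

Let $\varepsilon'_1,\dots,\varepsilon'_t$ be the primitive idempotents of $\mathcal E$. They are non-zero definable endomorphisms of $V$ with sum $1$, so $V=\bigoplus_i\varepsilon'_iV$. Each $\varepsilon'_iV$ is non-zero and connected, as an image of $V$, hence infinite. In the chain $0<\varepsilon'_1V<\varepsilon'_1V\oplus\varepsilon'_2V<\cdots$ the rank increases at each of the $t$ steps by (F2). So $t\le n$.

If $u$ is a weight vector of weight $w$, every $e\otimes1$ with $e\in\mathcal E$ acts on $u$ as a scalar $\chi(e)$, and $\chi:\mathcal E\to\Omega$ is a unital ring homomorphism with $\chi(h(\lambda))=w(\lambda)$. So $\chi$ determines $w$. A unital homomorphism $\mathcal E\to\Omega$ sends exactly one $\varepsilon'_i$ to $1$ and the others to $0$, and then is one of the $d_i$ embeddings of $\mathbb F_{p^{d_i}}$. So there are $\sum d_i\le npN$ of them.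

**Step 5: $\tilde V$ is a sum of $c$ simple modules.** To run a "non-zero vector stays non-zero" argument we need simplicity over $R\otimes\Omega$. The ring $B=C\otimes_{\mathbb F_p}\Omega\cong\Omega^c$ acts on $\tilde V$ and commutes with $R\otimes\Omega$. Let $\varepsilon_1,\dots,\varepsilon_c$ be its primitive idempotents and $U_j=\varepsilon_j\tilde V$, so $\tilde V=\bigoplus_jU_j$.

*Claim: each $U_j$ is a simple $R\otimes\Omega$-module.* Let $(v_i)$ be a $C$-basis of $V$, possibly infinite. Then $\tilde V$ is a free $B$-module on the $v_i\otimes1$, and since $\varepsilon_jB=\Omega\varepsilon_j$ we get $U_j=\bigoplus_i\Omega\,\varepsilon_j(v_i\otimes1)\ne0$. Take a non-zero element $u=\sum_i\omega_i\varepsilon_j(v_i\otimes1)$, a finite sum, with say $\omega_1\ne0$, and let $v\in V$. By Lemma 1, $V$ is a simple $R$-module with $\operatorname{End}_R(V)=C$, so by Jacobson density there is $r\in R$ with $rv_1=v$ and $rv_i=0$ for the other $i$ in the support. Then $(r\otimes\omega_1^{-1})u=\varepsilon_j(v\otimes1)$. As $v$ varies, these elements span $U_j$ over $\Omega$. So $u$ generates $U_j$.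

**Step 6: splitting $\mathfrak g\otimes\Omega$ along the embeddings of $\mathbb F_q$.** This step produces, for each embedding $\tau$, elements that shift weights in direction $\tau$. Let $\tilde{\mathfrak g}=\mathfrak g\otimes_{\mathbb F_p}\Omega$, and let $\tilde\rho:\tilde{\mathfrak g}\to\operatorname{End}_\Omega(\tilde V)$ be the $\Omega$-linear extension of $\rho$, a Lie homomorphism. It is injective: write an element of the kernel as $\sum y_i\otimes\omega_i$ with the $\omega_i$ independent over $\mathbb F_p$; applied to $v\otimes1$ it gives $\sum\rho(y_i)v\otimes\omega_i=0$, so $\rho(y_i)v=0$ for all $v$, and $y_i=0$ by faithfulness.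

Let $T=\operatorname{Hom}(\mathbb F_q,\Omega)$, so $|T|=N$, and $A_q=\mathbb F_q\otimes_{\mathbb F_p}\Omega\cong\Omega^T$. Its primitive idempotents $\eta_\tau$ ($\tau\in T$) satisfy $(\lambda\otimes1)\eta_\tau=(1\otimes\tau(\lambda))\eta_\tau$. As $\mathfrak g$ is an $\mathbb F_q$-Lie algebra, $A_q$ acts on $\tilde{\mathfrak g}$ and the bracket of $\tilde{\mathfrak g}$ is $A_q$-bilinear. Since $I$ and the $\mathfrak g_a$ are $\mathbb K$-subspaces, we may put
$$I_\tau=\eta_\tau(I\otimes\Omega),\qquad Y_{\tau,a}=\eta_\tau(\mathfrak g_a\otimes\Omega).$$

- $I_\tau$ is an ideal of $\tilde{\mathfrak g}$, since $[y,\eta_\tau z]=\eta_\tau[y,z]$. It is non-zero, because $I\otimes\Omega$ is a non-zero free $A_q$-module ($I$ being a non-zero free $\mathbb F_q$-module).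
- $I_\tau=\sum_{a\ne0}Y_{\tau,a}+\sum_{a\ne0}[Y_{\tau,a},Y_{\tau,-a}]$, because $\eta_\tau[y,z]=[\eta_\tau y,\eta_\tau z]$.
- For $y\in Y_{\tau,a}$ and $\lambda\in\mathbb F_q$, extending (2) $\Omega$-linearly, and since $H$ acts on $Y_{\tau,a}$ as $a$ and $\lambda\otimes1$ acts as $\tau(\lambda)$,
$$[h(\lambda)\otimes1,\tilde\rho(y)]=a\,\tau(\lambda)\,\tilde\rho(y). \tag{4}$$

By (4), $\tilde\rho(y)$ with $y\in Y_{\tau,a}$ sends a weight vector of weight $w$ to $0$ or to a weight vector of weight $w+a\tau$.

**Step 7: there are at least $2^M$ weights.** This is the lower bound. Each $I_\tau$ is non-zero and $\tilde\rho$ is injective, so $I_\tau$ acts non-trivially on some $U_j$ (each $U_j$ is $\tilde{\mathfrak g}$-invariant). There are $N$ embeddings and $c$ modules, so for some $U=U_j$ the set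
$$A=\{\tau\in T:\tilde\rho(I_\tau)U\ne0\}\quad\text{has}\quad|A|\ge N/c=M .$$

Let $\tau\in A$. The set $\{u\in U:\tilde\rho(I_\tau)u=0\}$ is an $\Omega$-subspace, proper in $U$. It is $\tilde{\mathfrak g}$-invariant: if $u$ is in it, $z\in\tilde{\mathfrak g}$ and $y\in I_\tau$, then $\tilde\rho(y)\tilde\rho(z)u=\tilde\rho(z)\tilde\rho(y)u+\tilde\rho([y,z])u=0$, as $I_\tau$ is an ideal. So it is an $R\otimes\Omega$-submodule, and by Step 5 it is $0$. Hence:

*for every $u\in U\setminus0$ and $\tau\in A$ there are $a\ne0$ and $y\in Y_{\tau,a}$ with $\tilde\rho(y)u\ne0$.*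

Otherwise all $Y_{\tau,a}$ with $a\ne0$ kill $u$, hence so do all $[Y_{\tau,a},Y_{\tau,-a}]$, hence so does $I_\tau$, by the second item of Step 6.

Next, $U$ contains a weight vector. The finitely many operators $h(\lambda)\otimes1$ commute, preserve $U$, and are annihilated by $X^Q-X$, which has distinct roots, all in $\Omega$. So $U$ is the direct sum of the eigenspaces of the first one; pick a non-zero eigenspace, which the others preserve, and continue. Let $w_0$ be the weight obtained.

Let $S\subseteq A$. Starting from the weight vector of weight $w_0$, apply the displayed italic statement once for each element of $S$ in turn. We get weight vectors at each stage, and at the end a weight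
$$w_0+\sum_{\tau\in S}a_\tau\tau,\qquad a_\tau\in\mathbb F_p^\times\ (\text{depending on }S).$$
By Dedekind's theorem the elements of $T$ are linearly independent over $\Omega$, so the weight determines the set of $\tau$ with non-zero coefficient, that is, $S$. Different $S$ give different weights, and there are at least $2^{|A|}\ge2^M$ of them.

**Step 8: the contradiction.** By Steps 4 and 7, $2^M\le npN=npcM$. Here $n,p,c$ are fixed and $M\ge1$ was arbitrary, which is absurd. So $C$ is infinite. It has characteristic $p$ because $V$ does. The remaining assertions follow from Lemma 1, (F3) and (F4). $\square$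

## 7. The $L$-span of $\rho(\mathfrak g)$, and proof of Theorem A

We now have a field $L=C$ and a finite-dimensional $L$-space $V$ on which $\mathfrak g$ acts $L$-linearly. It remains to compare $L$ with $\mathbb K$. From here to the end of Section 8, $\mathfrak g$ is simple with $\mathbb K$-basis $e_1,\dots,e_d$, and until Theorem C(b) we assume (H). By Lemma 0(b), Lemmas 1 and 2 apply. Let $G$ be the $L$-span of $\rho(\mathfrak g)$ in $\mathfrak{gl}_L(V)$. Fix an $L$-basis of $V$, so that $\operatorname{End}_L(V)=M_\nu(L)$ with $\nu=\dim_LV$. Since $L$ acts definably, $\rho:\mathfrak g\to M_\nu(L)$ is a definable map.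

**Lemma 3.** There are pairwise distinct field isomorphisms $\sigma_1,\dots,\sigma_m:\mathbb K\to L$ ($m\ge1$) and a decomposition $G=\bigoplus_jG_j$ into pairwise commuting $L$-ideals such that, with $\rho_j=\operatorname{pr}_j\circ\rho$, each $\rho_j:\mathfrak g\to G_j$ is a definable bijective Lie ring homomorphism with $\rho_j(\lambda x)=\sigma_j(\lambda)\rho_j(x)$. The maps $\sigma_j\sigma_1^{-1}$ are definable. Under (S) the $\sigma_j$ are definable.

*Proof.* Let $A=\mathbb K\otimes_{\mathbb F_p}L$. The map $\rho$ extends to a surjective homomorphism of $L$-Lie algebras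
$$\mathfrak g\otimes_{\mathbb F_p}L=\mathfrak g\otimes_{\mathbb K}A\ \longrightarrow\ G,$$
with kernel $J$.

**Step 1: $J=\mathfrak g\otimes_{\mathbb K}\mathfrak a$ for an ideal $\mathfrak a$ of $A$.** This turns a question on Lie algebras into one on commutative algebras. Let $\mathcal M$ be the additive span of all non-empty products of maps $\operatorname{ad}y$, $y\in\mathfrak g$, in $\operatorname{End}_{\mathbb K}(\mathfrak g)$. It is a $\mathbb K$-subspace, as $\lambda\operatorname{ad}y=\operatorname{ad}\lambda y$. The unital algebra $\mathcal M+\mathbb K1$ acts irreducibly on $\mathfrak g$, since invariant subspaces are ideals. By Burnside, $\mathcal M+\mathbb K1=\operatorname{End}_{\mathbb K}(\mathfrak g)$. And $\mathcal M$ is a non-zero two-sided ideal of this simple algebra, so $\mathcal M=\operatorname{End}_{\mathbb K}(\mathfrak g)=M_d(\mathbb K)$.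

Now $J$ is an $L$-subspace stable under all $\operatorname{ad}y\otimes1$, so it is stable under $\mathcal M\otimes_{\mathbb F_p}L=M_d(A)$ acting on $\mathfrak g\otimes_{\mathbb K}A=A^d$. Let $\mathfrak a$ be the set of $a\in A$ with $(a,0,\dots,0)\in J$; it is an ideal, by scalar matrices. The matrix unit $E_{1i}$ sends $(a_1,\dots,a_d)\in J$ to $(a_i,0,\dots,0)$, so all coordinates of elements of $J$ are in $\mathfrak a$; and $E_{i1}$ moves $(a,0,\dots,0)$ to the $i$-th place. So $J=\mathfrak a^d=\mathfrak g\otimes_{\mathbb K}\mathfrak a$.

Hence $G\cong\mathfrak g\otimes_{\mathbb K}B'$ with $B'=A/\mathfrak a$, and $\rho(x)$ corresponds to $x\otimes1$. The commutative $L$-algebra $B'$ is non-zero and finite-dimensional, because $G$ is. It is spanned over $L$ by the image of the unital ring homomorphism $\varphi:\mathbb K\to B'$, $\lambda\mapsto\lambda\otimes1+\mathfrak a$.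

**Step 2: $B'\cong L^m$.** We show that $B'$ has no nilpotents, using that $\mathbb K$ is perfect. Write $B'=\prod_{j=1}^mB_j$ with $B_j$ local. As $L$ is algebraically closed, $B_j=L\oplus\mathfrak m_j$, and $\mathfrak m_j^{p^s}=0$ for some $s$. Let $\varphi_j:\mathbb K\to B_j$ be the component of $\varphi$. Write $\varphi_j(\lambda^{1/p^s})=\mu+z$ with $\mu\in L$, $z\in\mathfrak m_j$. Then
$$\varphi_j(\lambda)=(\mu+z)^{p^s}=\mu^{p^s}+z^{p^s}=\mu^{p^s}\in L\cdot1 .$$
Since $B_j$ is spanned over $L$ by $\varphi_j(\mathbb K)$, $B_j=L$, and $\sigma_j:=\varphi_j:\mathbb K\to L$ is a field embedding. The $\sigma_j$ are distinct: if $\sigma_i=\sigma_j$ with $i\ne j$, then $\varphi(\mathbb K)$ would lie in a hyperplane of $L^m$ and could not span it.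

So $G=\bigoplus_jG_j$ with $G_j\cong\mathfrak g\otimes_{\mathbb K,\sigma_j}L$. The $G_j$ are $L$-ideals and commute pairwise. The map $\rho_j$ is $x\mapsto x\otimes1$ in the $j$-th component, so it is a Lie ring homomorphism with $\rho_j(\lambda x)=\sigma_j(\lambda)\rho_j(x)$; the $\rho_j(e_i)$, $i\le d$, form an $L$-basis of $G_j$; and $\rho_j(\mathfrak g)=\bigoplus_i\sigma_j(\mathbb K)\rho_j(e_i)$. In particular $\rho_j$ is injective.

**Step 3: each $\sigma_j$ is onto.** Here definability enters. The projection $\operatorname{pr}_j:G\to G_j$ is an $L$-linear map between subspaces of $M_\nu(L)$, so it is definable, and so is $\rho_j$. Therefore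
$$\sigma_j(\mathbb K)=\{\mu\in L:\mu\rho_j(e_1)\in\rho_j(\mathfrak g)\}$$
is a definable subfield of $L$, algebraically closed since it is isomorphic to $\mathbb K$. By (F4), $\sigma_j(\mathbb K)=L$. So $\rho_j(\mathfrak g)=\bigoplus_iL\rho_j(e_i)=G_j$.

**Step 4: definability of the $\sigma$'s.** We have $\rho_1^{-1}(\mu\rho_1(e_1))=\sigma_1^{-1}(\mu)e_1$. Hence $\sigma_j\sigma_1^{-1}(\mu)=\mu'$ if and only if $\rho_j\big(\rho_1^{-1}(\mu\rho_1(e_1))\big)=\mu'\rho_j(e_1)$, a definable condition. Under (S), $\sigma_j(\lambda)=\mu$ if and only if $\rho_j(\lambda e_1)=\mu\rho_j(e_1)$. $\square$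

**Proof of Theorem A.** By Lemmas 1 and 2, $L=C$ is a definable field acting definably on $V$, with $\dim_LV<\infty$. By Lemma 3, $\sigma_1:\mathbb K\to L$ is an isomorphism. Put $\lambda\cdot v=\sigma_1(\lambda)v$. This is a finite-dimensional $\mathbb K$-vector space structure on $(V,+)$, and each $\rho(x)$ is $\mathbb K$-linear because it commutes with $C$. Under (S), $\sigma_1$ is definable, hence so is the structure. $\blacksquare$

## 8. Twisted tensor products: proof of Theorem C

**Proof of (a).** Lemma 3 has split the image of $\mathfrak g$; now we split $V$.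

**Step 1: $V$ is a tensor product of irreducible modules for the $G_j$.** Identify $L$ with $\mathbb K$ via $\sigma_1$ and put $\theta_j=\sigma_1^{-1}\sigma_j\in\operatorname{Aut}(\mathbb K)$. These are pairwise distinct, $\theta_1=\mathrm{id}$, and $\rho_j(\lambda x)=\theta_j(\lambda)\rho_j(x)$. Let $R_j$ be the unital $\mathbb K$-subalgebra of $\operatorname{End}_{\mathbb K}(V)$ generated by $G_j$. The $R_j$ commute with one another. The algebra they generate contains $\rho(x)=\sum\rho_j(x)$, hence $R$, so $V$ is simple over it.

If $m=1$, $V$ is an irreducible $G_1$-module. If $m\geq 2$, let $W_1$ be a simple $R_1$-submodule of $V$ and let $R'$ be the algebra generated by $R_2,\dots,R_m$. The sum $\sum_{r\in R'}rW_1$ is stable under $R_1$ and $R'$, so it is $V$. Each $rW_1$ is $0$ or isomorphic to $W_1$ as an $R_1$-module. So $V\cong W_1^s$ for some $s$, as $R_1$-modules. By Schur, $\operatorname{End}_{R_1}(W_1)=\mathbb K$, so $\operatorname{Hom}_{R_1}(W_1,V)\cong\mathbb K^s$ and the evaluation map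
$$W_1\otimes_{\mathbb K}\operatorname{Hom}_{R_1}(W_1,V)\to V,\qquad w\otimes g\mapsto g(w),$$
is an isomorphism. Here $R_1$ acts on the first factor, and $R'$ acts on the second by composition. The second factor is simple over $R'$: a submodule $M'$ gives the submodule $W_1\otimes M'$ of $V$. By induction on $m$, $V\cong W_1\otimes\cdots\otimes W_m$ with $G_j$ acting irreducibly on the $j$-th factor and trivially on the others. The action of $G_j$ on $W_j$ is non-zero since $0\ne G_j\subseteq\mathfrak{gl}(V)$.

**Step 2: untwisting.** We make each factor $\mathbb K$-linear. In a basis of $W_j$, $\rho_j$ becomes a $\theta_j$-semilinear Lie ring homomorphism $\psi_j:\mathfrak g\to\mathfrak{gl}_{n_j}(\mathbb K)$. Put $\pi_j=\theta_j^{-1}\circ\psi_j$, entrywise. Then $\pi_j(\lambda x)=\theta_j^{-1}(\theta_j(\lambda)\psi_j(x))=\lambda\pi_j(x)$; so $\pi_j$ is a non-zero $\mathbb K$-linear representation. By Burnside, $\psi_j(\mathfrak g)$ generates $M_{n_j}(\mathbb K)$ as a unital $\mathbb K$-algebra. Applying the ring automorphism $\theta_j^{-1}$ of $M_{n_j}(\mathbb K)$, so does $\pi_j(\mathfrak g)$. So $\pi_j$ is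 irreducible, and we have reached (1). Under (S), the $\sigma_j$ are definable by Lemma 3, hence so are the $\theta_j$ and the $\mathbb K$-structure on $V$; the isomorphism is $\mathbb K$-linear between finite-dimensional spaces, hence definable. This proves (a).

**Proof of (b).** Now $V=V(\theta,\pi)$. Identify $\mathfrak g$ with $\mathbb K^d$ by a basis. Then everything is definable, and (S) holds. Clearly $V\ne0$ is an elementary abelian $p$-group.

**Step 1: faithfulness.** The kernel of $\rho_j$ is an additive subgroup stable under $[\mathfrak g,\cdot]$, and is not $\mathfrak g$ as $\pi_j\ne0$. By Lemma 0(a), $\rho_j$ is injective. Put $G_j=\rho_j(\mathfrak g)$. It is a $\mathbb K$-subspace, as $\theta_j$ is onto, and it has trivial centre, being isomorphic to $\mathfrak g$ as a Lie ring. The $G_j$ commute with one another. If $\sum g_j=0$ with $g_j\in G_j$, then $g_j=-\sum_{i\ne j}g_i$ commutes with $G_j$, so it is central in $G_j$, hence $0$. So the sum $\sum G_j$ is direct, and $\rho(x)=0$ implies $\rho_1(x)=0$, hence $x=0$.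

**Step 2: the $\mathbb K$-algebra generated by $\rho(\mathfrak g)$.** We show it is everything; this settles $\mathbb K$-subspaces but not yet definable subgroups. By Dedekind, the vectors $(\theta_1(\lambda),\dots,\theta_m(\lambda))$, $\lambda\in\mathbb K$, satisfy no linear relation, so they span $\mathbb K^m$. Since $\rho(\lambda x)=\sum_j\theta_j(\lambda)\rho_j(x)$, the $\mathbb K$-span of $\rho(\mathbb Kx)$ contains each $\rho_j(x)$. By Burnside, $\pi_j(\mathfrak g)$, and hence $\theta_j(\pi_j(\mathfrak g))$, generates $M_{n_j}(\mathbb K)$ as a unital algebra. So $\rho(\mathfrak g)$ generates $\operatorname{End}_{\mathbb K}(V)$ as a unital $\mathbb K$-algebra. Therefore: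

- ($\alpha$) $V$ has no invariant $\mathbb K$-subspace other than $0$ and $V$; in particular the $\mathbb K$-subspace $\{v:\rho(\mathfrak g)v=0\}$, which is not $V$ by Step 1, is $0$;
- ($\beta$) the centralizer of $\mathbb K1$ in $C$ is $\mathbb K1$: its elements are $\mathbb K$-linear and commute with $\operatorname{End}_{\mathbb K}(V)$. Note that $\mathbb K1\subseteq C$.

**Step 3: irreducibility.** We apply Lemma 2 to a minimal submodule and compare centralizers. Let $U$ be a minimal non-zero definable invariant subgroup of $V$, which exists by the descending chain condition in (F2). The action on $U$ is irreducible. Its kernel in $\mathfrak g$ is stable under $[\mathfrak g,\cdot]$ and is not $\mathfrak g$, by ($\alpha$). So it is $0$ by Lemma 0(a). By Lemma 0(b), Lemmas 1 and 2 apply to $U$: it is infinite and simple as an $R$-module, and $L'=\operatorname{End}_R(U)$ is an algebraically closed field.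

For $\lambda\ne0$, multiplication by $\lambda$ commutes with $R$, so $\lambda U\cong U$ as $R$-modules. The sum $\sum_{\lambda\ne0}\lambda U$ is a non-zero invariant $\mathbb K$-subspace, so it is $V$ by ($\alpha$). As long as a direct sum $\lambda_1U\oplus\cdots\oplus\lambda_iU$ is not $V$, some $\lambda U$ is not contained in it, hence meets it in $0$ by simplicity, and can be added. All $\lambda U$ are definable and infinite, so by (F2) this stops after $s\le\operatorname{rk}V$ summands. Thus $V\cong U^s$ as $R$-modules, and $C\cong M_s(L')$.

The centre $Z(C)\cong L'$ commutes with $\mathbb K1$, so $Z(C)\subseteq\mathbb K1$ by ($\beta$). And $\mathbb K1\subseteq C$ is finite-dimensional over $Z(C)$, which is algebraically closed; so $\mathbb K1=Z(C)$. Then the centralizer of $\mathbb K1$ in $C$ is all of $C$, and ($\beta$) gives $C=\mathbb K1$. In particular $C$ is commutative, so $s=1$. So $V=\lambda U$ for some $\lambda\ne0$, and $U=\lambda^{-1}V=V$. Hence $V$ is irreducible, and $C=\mathbb K\cdot1$. This proves (b).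

**Proof of (c).** For "if", we give three isomorphisms. Applying $\psi$ to coordinates is an additive bijection $V(\theta,\pi)\to V(\psi\theta,\pi)$, where $\psi\theta=(\psi\theta_1,\dots,\psi\theta_m)$; it intertwines the actions because it turns the matrix $\rho(x)$ into $\psi(\rho(x))$. Permuting the tensor factors is an isomorphism. If a matrix $a$ gives $\pi_j\cong\pi'_j$, then $\theta_j(a)$ gives an isomorphism of the twisted factors. Combine them.

For "only if", let $f:V(\theta,\pi)\to V(\theta',\pi')$ be an isomorphism of Lie ring modules. Conjugation by $f$ maps $C=\mathbb K1$ onto $C'=\mathbb K1$, by (b). So there is $\psi\in\operatorname{Aut}(\mathbb K)$ with $f(\lambda v)=\psi(\lambda)f(v)$. Composing $f$ with the inverse of the coordinatewise map $V(\theta,\pi)\to V(\psi\theta,\pi)$, we may replace $\theta$ by $\psi\theta$ and assume that $f$ is $\mathbb K$-linear. For $x\ne0$ and all $\lambda\in\mathbb K$, the relation $f\rho(\lambda x)f^{-1}=\rho'(\lambda x)$ reads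
$$\sum_j\theta_j(\lambda)\,f\rho_j(x)f^{-1}=\sum_j\theta'_j(\lambda)\,\rho'_j(x),$$
and all coefficients $f\rho_j(x)f^{-1}$, $\rho'_j(x)$ are non-zero by Step 1 of (b). By Dedekind, $\{\theta_j\}=\{\theta'_j\}$, so $m=m'$, and after renumbering so that $\theta_j=\theta'_j$ we have $f\rho_j(x)f^{-1}=\rho'_j(x)$ for every $x$. Read this as an equation of matrices and apply $\theta_j^{-1}$ entrywise: the matrix $\theta_j^{-1}(f)$ conjugates $1\otimes\cdots\otimes\pi_j(x)\otimes\cdots\otimes1$ into $1\otimes\cdots\otimes\pi'_j(x)\otimes\cdots\otimes1$. So a direct sum of copies of $\pi_j$ is isomorphic to a direct sum of copies of $\pi'_j$. By Jordan–Hölder, $\pi_j\cong\pi'_j$. Undoing the two reductions gives $\psi$ and $s$.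

**Proof of (d).** First, $m$ means the same in (a), (b) and Lemma 3: in all cases the $C$-span of $\rho(\mathfrak g)$ is $\bigoplus_jG_j$, of dimension $m\dim\mathfrak g$ over $C$. Use the notation of Lemma 3. If $m=1$, then $\rho=\rho_1$ satisfies $\rho(\lambda x)=\sigma_1(\lambda)\rho(x)$, so $\rho$ is linear for the structure given by $\sigma_1$. Conversely, let $\sigma:\mathbb K\to C=L$ be a compatible structure for which $\rho$ is linear, and let $x\ne0$. Then $\rho(\lambda x)=\sigma(\lambda)\rho(x)$ says
$$\sum_j\big(\sigma_j(\lambda)-\sigma(\lambda)\big)\rho_j(x)=0\qquad(\lambda\in\mathbb K).$$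
As $0\ne\rho_j(x)\in G_j$ and the sum of the $G_j$ is direct, $\sigma_j=\sigma$ for all $j$. The $\sigma_j$ are distinct, so $m=1$. Finally, $\operatorname{ad}$ is irreducible and non-zero because $\mathfrak g$ is simple, and $F$ is definable in the pure field $\mathbb K$; so by (b) the module with $\theta=(\mathrm{id},F)$, $\pi=(\mathrm{ad},\mathrm{ad})$ satisfies (H), with $m=2$.

**Proof of (e).** By Lemma 3, $\rho_1:\mathfrak g\to G_1\cong L^d$ is a definable bijection, so $\operatorname{rk}\mathfrak g=d\operatorname{rk}L$ by (F5), where $d=\dim\mathfrak g$. Also $\operatorname{rk}V=\dim_LV\cdot\operatorname{rk}L=\prod_jn_j\cdot\operatorname{rk}L$. This gives the formula. The number $\delta$ exists, because $\operatorname{ad}$ is irreducible and non-zero; and $\delta\ge2$, because a one-dimensional representation vanishes on $[\mathfrak g,\mathfrak g]=\mathfrak g$. If $m\ge2$ then $\prod n_j\ge\delta^2$, so $\operatorname{rk}V\ge\delta^2\operatorname{rk}\mathfrak g/\dim\mathfrak g$. Thus the stated inequality forces $m=1$, and (d) applies. For sharpness take, in the pure field, $\theta=(\mathrm{id},F)$ and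 $\pi_1=\pi_2$ of dimension $\delta$. Then $\operatorname{rk}\mathfrak g=\dim\mathfrak g$ and $\operatorname{rk}V=\delta^2=\delta^2\operatorname{rk}\mathfrak g/\dim\mathfrak g$, while linearity fails by (b) and (d). $\blacksquare$

**Remark (twists in the pure field).** If the ambient structure is the pure field $\mathbb K$ and (S) holds, the $\theta_j$ are integer powers of $F$. Indeed $\theta=\theta_j$ is definable. By quantifier elimination there are $s\ge0$ and a rational function $f$ with $F^s\theta=f$ on a cofinite set. Then $f(XY)=f(X)f(Y)$ and $f(X+Y)=f(X)+f(Y)$, since these hold on Zariski dense subsets of $\mathbb K^2$. If $f$ had a zero or pole at some $b\ne0$, then for general $y$ the function $f(Xy)$ would have one at $by^{-1}$, while $f(X)f(y)$ has zeros and poles only at those of $f$; so $f=uX^e$ with $u\in\mathbb K^\times$, and $u=u^2$ gives $u=1$. In the second identity, $e=0$ would give $1=2$, and $e<0$ would give a pole along $X=-Y$ on the left only; so $e>0$. Write $e=p^ke'$ with $p\nmid e'$. If $e'>1$, then $(X^{p^k}+Y^{p^k})^{e'}$ contains the monomial $X^{p^k(e'-1)}Y^{p^k}$ with coefficient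 $e'\ne0$. So $e=p^k$, and $F^s\theta=F^k$ on a cofinite set. Two additive maps that agree on a cofinite set agree everywhere, so $\theta=F^{k-s}$. In a general structure of finite Morley rank, Theorem C asserts only that the $\theta_j$ are definable, under (S).

## 9. Non-simple Lie algebras: proof of Theorem D

Let $\mathfrak g$ be as in Theorem D. By Lemma 0(b), $(\mathfrak g,+)$ is connected, so Lemmas 1 and 2 apply: $L=C$ is a definable algebraically closed field, $\dim_LV<\infty$, and $\rho:\mathfrak g\to\mathfrak{gl}_L(V)$ is definable. Lemma 3 used simplicity, so we need another way to embed $\mathbb K$ in $L$. One non-zero bracket is enough.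

**Step 1: a finite-dimensional space of functions on $\mathbb K$.** We want $\mathbb K$ to act by commuting operators on a finite-dimensional $L$-space. Pick $x,y$ with $[x,y]\ne0$ and let
$$\phi:\mathbb K\to\mathfrak{gl}_L(V),\qquad\phi(\mu)=\rho(\mu[x,y]).$$
It is additive, definable by (S), and non-zero. For a function $\chi:\mathbb K\to\mathfrak{gl}_L(V)$ let $(T_\lambda\chi)(\mu)=\chi(\lambda\mu)$. Let $(b_i)$ be an $L$-basis of $\mathfrak{gl}_L(V)$, with coordinate forms $\ell_i$. Because the bracket of $\mathfrak g$ is $\mathbb K$-bilinear, we can distribute $\lambda$ and $\mu$ over its two entries: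
$$(T_\lambda\phi)(\mu)=\rho([\lambda x,\mu y])=[\rho(\lambda x),\rho(\mu y)]=\sum_i\ell_i(\rho(\lambda x))\,[b_i,\rho(\mu y)].$$
So all $T_\lambda\phi$ lie in the $L$-span of the finitely many functions $\mu\mapsto[b_i,\rho(\mu y)]$. Hence the $L$-span $\Phi$ of $\{T_\lambda\phi:\lambda\in\mathbb K\}$ is finite-dimensional. It is non-zero, it consists of definable additive functions, and it is stable under every $T_\lambda$, since $T_\lambda$ is $L$-linear and $T_\lambda T_{\lambda'}=T_{\lambda\lambda'}$.

**Step 2: a common eigenvector gives the field isomorphism.** The map $\lambda\mapsto T_\lambda|_\Phi$ is a unital ring homomorphism $\mathbb K\to\operatorname{End}_L(\Phi)$; it is additive because the members of $\Phi$ are additive functions. The operators $T_\lambda$ commute and $L$ is algebraically closed, so there is a common eigenvector $\chi\ne0$ in $\Phi$: $T_\lambda\chi=\sigma(\lambda)\chi$, where $\sigma:\mathbb K\to L$ is a unital ring homomorphism, i.e. a field embedding. Evaluating at $1$, $\chi(\lambda)=\sigma(\lambda)\chi(1)$. Since $\chi\ne0$, $\chi(1)\ne0$. So $\sigma(\lambda)=\mu$ if and only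 if $\chi(\lambda)=\mu\chi(1)$, and $\sigma$ is definable. Its image is a definable algebraically closed subfield of $L$, hence equals $L$ by (F4).

So $\sigma:\mathbb K\to C$ is a definable isomorphism, and $\lambda\cdot v=\sigma(\lambda)v$ is a definable, finite-dimensional, compatible $\mathbb K$-structure on $V$. $\blacksquare$

For abelian $\mathfrak g\neq 0$ with $(\mathfrak g,+)$ connected, Sections 5 and 6 still give a definable algebraically closed field $L$ over which the action is linear. Step 1 above has no non-zero bracket to start from, and no claim that $L\cong\mathbb K$ is made in that case.
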